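\title{Single-price clock auctions: a constant approximation for disjoint maximal sets, and none in general}

\begin{abstract}
In a single-price clock auction every bidder is offered one personal price, and a feasible set of accepting bidders is served. We compare the best expected welfare of such an auction with the expected optimal welfare when the values are independent with known distributions. If the maximal feasible sets are pairwise disjoint, the ratio is at most $6144$, for arbitrary set sizes and arbitrary distributions with finite mean. For general downward-closed constraints there is no constant bound: we construct instances with i.i.d.\ values supported on $r+1$ points and ratio at least $c\log r/\log\log r$, which is at least $c'\log\log\log k/\log\log\log\log k$ in terms of the number $k$ of maximal feasible sets. The upper bound rests on exponential tilting and a change of measure, the lower bound on a random constraint.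
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}

A set $N$ of $n$ bidders requests a service. The sets of bidders that can be served together form a nonempty family $\mathcal{F}\subseteq 2^N$ that is \emph{downward closed}: every subset of a feasible set is feasible. We write $\mathcal{S}$ for the family of maximal feasible sets and $k=|\mathcal{S}|$. Bidder $i$ has a value $v_i\ge 0$ drawn from a distribution $D_i$ with finite mean, independently of the other bidders. The auctioneer knows $\mathcal{F}$ and $\mathbf{D}=(D_i)_{i\in N}$ but not the values. The benchmark is the expectation of the optimal welfare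
\[
\mathrm{OPT}=\max_{S\in\mathcal{F}}\sum_{i\in S}v_i .
\]

A \emph{single-price clock auction} fixes, as a function of $\mathcal{F}$ and $\mathbf{D}$, a price $p_i\ge 0$ for each bidder. Bidder $i$ \emph{accepts} if $v_i\ge p_i$ and drops out otherwise. The auction then serves a feasible subset of the accepting bidders; this choice may depend on the instance, on the set of accepting bidders and on independent randomness, but not otherwise on the values. The welfare is the total value of the served bidders. Let $\mathrm{ALG}^*$ be the supremum of the expected welfare over all prices and all selection rules, and let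
\[
\rho=\rho(\mathcal{F},\mathbf{D})=\frac{\mathbb{E}[\mathrm{OPT}]}{\mathrm{ALG}^*},
\]
with $\rho=1$ if $\mathbb{E}[\mathrm{OPT}]=0$. Throughout, $\log$ is the natural logarithm, $z^+=\max(z,0)$, $[r]=\{1,\dots,r\}$, and $\mathbb{E}[X;A]=\mathbb{E}[X\mathbf{1}_A]$.

The selection rule can be optimized away.

\begin{lemma}\label{lem:value}
Fix prices $p=(p_i)$, and let $h_i=\mathbb{E}[v_i\mid v_i\ge p_i]$, with $h_i=0$ if $\Pr(v_i\ge p_i)=0$. The best selection rule for these prices has expected welfare
\begin{equation}\label{eq:value}
W(p)=\mathbb{E}\Big[\max_{S\in\mathcal{F}}\sum_{i\in S}h_i\mathbf{1}[v_i\ge p_i]\Big].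
\end{equation}
Hence $\mathrm{ALG}^*=\sup_p W(p)$.
\end{lemma}

\begin{proof}
Let $R$ be the set of accepting bidders and $\xi$ the randomness of the rule. By independence, conditionally on $(R,\xi)$ every $i\in R$ has expected value $h_i$. The served set is a feasible subset of $R$ determined by $(R,\xi)$, so the expected welfare is the expectation of the sum of $h_i$ over the served set, which is at most $W(p)$. Conversely, if $S$ attains the maximum in \eqref{eq:value}, then $S\cap R$ is feasible because $\mathcal{F}$ is downward closed, and serving it attains $W(p)$.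
\end{proof}

So the auction learns one bit about each bidder, the answer to a threshold question fixed in advance, and $\rho$ measures how much of the optimization over $\mathcal{F}$ survives when each value is replaced by that bit.

\begin{example}\label{ex:two}
Let two bidders have independent values uniform on $\{1,2,3\}$, and let only one of them be served. Then $\mathbb{E}[\mathrm{OPT}]=(1\cdot1+2\cdot3+3\cdot5)/9=22/9$. The prices $1,2,3$ are accepted with probabilities $1,\frac23,\frac13$ and give $h=2,\frac52,3$. By \eqref{eq:value} the price pairs $(1,1)$, $(1,2)$, $(1,3)$, $(2,2)$, $(2,3)$, $(3,3)$ give $\frac{18}9,\frac{21}9,\frac{21}9,\frac{20}9,\frac{19}9,\frac{15}9$, and pricing a bidder out gives at most $2$. Thus $\rho=22/21$.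
\end{example}

\begin{proposition}\label{prop:easy}
Every instance has $\rho\le k$. If each $D_i$ is supported on at most $\ell$ points, then $\rho\le\ell$. If all values lie in $\{0,1\}$, then $\rho=1$.
\end{proposition}

\begin{proof}
We have $\mathbb{E}[\mathrm{OPT}]\le\sum_{S\in\mathcal{S}}\mathbb{E}\sum_{i\in S}v_i$, and prices $0$ obtain the largest of these $k$ terms. For the second claim list the support of $D_i$ as $x_i^1,\dots,x_i^\ell$, with repetitions if it is smaller. Then
\[
\mathrm{OPT}\le\sum_{t=1}^{\ell}\max_{S\in\mathcal{F}}\sum_{i\in S}x_i^t\mathbf{1}[v_i=x_i^t],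
\]
and the expectation of the $t$-th term is at most $W(p)$ for $p_i=x_i^t$, since $h_i\ge p_i$. For the third claim, prices $1$ reveal all values.
\end{proof}

\subsection{The question}

The bounds for finite supports and for binary values in Proposition~\ref{prop:easy} are known, and so are two further facts, which we do not use: $\rho=O(\log\log k)$ for every downward-closed constraint, and no clock auction of any kind achieves better than a $29/27$-approximation, even when the maximal feasible sets are pairwise disjoint. Feldman, Gkatzelis, Gravin and Schoepflin \cite{FGGS} ask whether single-price clock auctions achieve a constant approximation beyond binary values and bounded supports, and single out a special case in which the question is already nontrivial.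

\begin{itemize}
\item[(a)] Is there an absolute constant that bounds $\rho(\mathcal{F},\mathbf{D})$ for every downward-closed $\mathcal{F}$ and all distributions $D_i$ with finite mean?
\item[(b)] Is there such a constant, uniform in $k$, $m$ and $D$, when the maximal sets are $k$ pairwise disjoint sets of equal size $m$ covering $N$ and all $D_i$ equal one distribution $D$ with finite mean?
\end{itemize}

The proof that $\rho\le\ell$ suggests a guess. It splits the optimum according to the value at which each bidder contributes and keeps the best part. If the values range over many scales and the optimal set collects comparable amounts from all of them, then one threshold per bidder seems to see one scale only, and the loss should grow with the number of scales whatever the constraint. This would answer both questions negatively. The guess is right for (a) and wrong for (b).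

\begin{theorem}\label{thm:disjoint}
Let the maximal feasible sets of $\mathcal{F}$ be pairwise disjoint, of arbitrary sizes, and let the values be independent with finite means, not necessarily identically distributed. Then $\rho\le 6144$.
\end{theorem}

\begin{corollary}\label{cor:color}
If $\mathcal{S}=\mathcal{S}_1\cup\dots\cup\mathcal{S}_d$ and each $\mathcal{S}_t$ consists of pairwise disjoint sets, then $\rho\le 6144\,d$. In particular $\rho\le 6144(\Delta+1)$ if every maximal feasible set meets at most $\Delta$ others.
\end{corollary}

\begin{theorem}\label{thm:lower}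
There are absolute constants $c,c'>0$ such that for all large $r$ there is an instance with i.i.d.\ values, whose common distribution is supported on $r+1$ points, with
\[
\rho\ge c\,\frac{\log r}{\log\log r}.
\]
In this instance $\log\log k\le 4r\log r$, and $\rho\ge c'\,\dfrac{\log\log\log k}{\log\log\log\log k}$.
\end{theorem}

Thus disjointness alone gives a constant, while neither identical distributions nor finite supports do; the bounds $\ell$ and $O(\log\log k)$ cannot be replaced by constants. We do not determine the exact growth rate in (a): a gap remains between Theorem~\ref{thm:lower} and $O(\log\log k)$.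

The two proofs turn on the same point. When there are many maximal sets, the optimum comes from a set whose total value is atypically large. An auction cannot reproduce the way in which this rare event typically occurs, through all scales at once. It can, however, wait for a different rare event: that atypically many bidders accept, each at a single scale. For disjoint sets (Section~\ref{sec:upper}) this event is rarer only by a constant factor in the exponent, and that factor is recovered by aiming at a constant fraction of the target. In the construction for Theorem~\ref{thm:lower} (Section~\ref{sec:lower}) the constraint caps the number of bidders who can usefully be served at each scale, so a scale that is lost cannot be made up at another one, and all scales compete for the same bidders.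

\section{Probabilistic tools}\label{sec:tools}

The first two lemmas are used in Section~\ref{sec:lower}, the third in Section~\ref{sec:upper}. Part (ii) of the first lemma is a case of Hoeffding's comparison of sampling without and with replacement \cite{Hoe}.

\begin{lemma}\label{lem:mgf}
Let $\mu\ge0$ and let $X$ be either \textup{(i)} a sum of independent Bernoulli variables, or \textup{(ii)} $X=|H\cap T|$, where $T\subseteq[n]$ is fixed and $H$ is a uniformly random subset of $[n]$ of fixed size. If $\mathbb{E}X\le\mu$, then $\mathbb{E}e^{\theta X}\le\exp((e^\theta-1)\mu)$ for all $\theta>0$, and $\Pr(X>2\mu)\le e^{-\mu/3}$.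
\end{lemma}

\begin{proof}
Put $\lambda=e^\theta-1>0$. In case (i), a Bernoulli variable with mean $p$ has $\mathbb{E}e^{\theta X}=1+\lambda p\le e^{\lambda p}$; multiply. In case (ii), let $w=|H|$ and $p=|T|/n$, so that $\mathbb{E}X=wp$, and draw the elements of $H$ one by one. Any $t$ given draws all fall in $T$ with probability $\prod_{i<t}\frac{|T|-i}{n-i}\le p^t$, so $\mathbb{E}\binom{X}{t}\le\binom{w}{t}p^t$ and
\[
\mathbb{E}(1+\lambda)^X=\sum_t\lambda^t\,\mathbb{E}\binom{X}{t}\le(1+\lambda p)^w\le e^{\lambda wp}.
\]
For the tail, Markov's inequality with $\theta=\log2$ gives $\Pr(X>2\mu)\le(e/4)^{\mu}$, and $\log(4/e)>1/3$.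
\end{proof}

\begin{lemma}\label{lem:max}
Let $(Z_\gamma)_{\gamma\in\Gamma}$ be finitely many random variables, not necessarily independent, each a sum of independent Bernoulli variables with mean at most $\mu$. Then for every $\theta>0$
\[
\mathbb{E}\max_{\gamma\in\Gamma}Z_\gamma\le\frac{\log|\Gamma|+(e^\theta-1)\mu}{\theta}.
\]
\end{lemma}

\begin{proof}
By Jensen's inequality and Lemma~\ref{lem:mgf}, $\exp(\theta\,\mathbb{E}\max_\gamma Z_\gamma)\le\mathbb{E}\sum_\gamma e^{\theta Z_\gamma}\le|\Gamma|\exp((e^\theta-1)\mu)$.
\end{proof}

Let $\mathbb{P},\mathbb{Q}$ be probability measures on a finite set such that $\mathbb{Q}(x)=0$ whenever $\mathbb{P}(x)=0$. The \emph{relative entropy} is $\mathrm{KL}(\mathbb{Q}\|\mathbb{P})=\sum_x\mathbb{Q}(x)\log(\mathbb{Q}(x)/\mathbb{P}(x))$, with $0\log0=0$. For product measures it is the sum of the relative entropies of the factors. For Bernoulli laws with means $\pi$ and $q$ it equals $\mathrm{kl}(\pi\|q)=\pi\log\frac{\pi}{q}+(1-\pi)\log\frac{1-\pi}{1-q}$, and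
\begin{equation}\label{eq:kl}
\mathrm{kl}(\pi\|q)\le\pi\log(\pi/q)\qquad\text{if }0<q\le\pi\le1,
\end{equation}
because the second term is then nonpositive. Relative entropy bounds how unlikely an event can be under $\mathbb{P}$ if it is likely under $\mathbb{Q}$.

\begin{lemma}\label{lem:entropy}
If $\mathbb{Q}(A)\ge\frac12$, then $\mathbb{P}(A)\ge\frac14\exp(-2\,\mathrm{KL}(\mathbb{Q}\|\mathbb{P}))$.
\end{lemma}

\begin{proof}
For an event $E$ with $\mathbb{Q}(E)>0$, Jensen's inequality for $-\log$ under $\mathbb{Q}(\cdot\mid E)$ gives $\sum_{x\in E}\mathbb{Q}(x)\log\frac{\mathbb{Q}(x)}{\mathbb{P}(x)}\ge\mathbb{Q}(E)\log\frac{\mathbb{Q}(E)}{\mathbb{P}(E)}$. Apply this to $A$ and to its complement, and write $a=\mathbb{Q}(A)$. Since $\mathbb{P}(A^c)\le1$ and $a\log a+(1-a)\log(1-a)\ge-\log2$,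
\[
\mathrm{KL}(\mathbb{Q}\|\mathbb{P})\ge a\log\frac1{\mathbb{P}(A)}-\log2\ge\frac12\log\frac1{\mathbb{P}(A)}-\log 2 .\qedhere
\]
\end{proof}

\section{Disjoint maximal sets}\label{sec:upper}

Let $S_1,\dots,S_k$ be the maximal feasible sets, pairwise disjoint, and let $T_j=\sum_{i\in S_j}v_i$. Then $\mathrm{OPT}=\max_jT_j$, the $T_j$ are independent, and bidders outside $\bigcup_jS_j$ are never served. We may assume $\mathbb{E}[\mathrm{OPT}]>0$.

\subsection{A threshold for the maximum}

The function $M\mapsto\sum_j\mathbb{E}(T_j-M)^+-M$ is continuous and strictly decreasing on $[0,\infty)$, positive at $0$, and tends to $-\infty$. (Finite means are used here.) Let $M>0$ be its zero. Since $\max_jT_j\le M+\sum_j(T_j-M)^+$,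
\begin{equation}\label{eq:M}
\sum_{j=1}^k\mathbb{E}(T_j-M)^+=M\qquad\text{and}\qquad\mathbb{E}[\mathrm{OPT}]\le2M .
\end{equation}

\begin{example}\label{ex:single}
Suppose $S_j=\{j\}$ for all $j$. Offer everybody the price $M$, serve the accepting bidder of smallest index, and let $a$ be the probability that somebody accepts. The welfare is $M$ plus the excess of the served bidder, so by independence and \eqref{eq:M} its expectation is
\[
aM+\sum_j\mathbb{E}(v_j-M)^+\Pr(\text{no }i<j\text{ accepts})\ge aM+(1-a)M=M .
\]
Hence $\rho\le2$.
\end{example}

For larger sets this breaks down at once: the auction cannot ask whether $T_j\ge M$. By \eqref{eq:value}, what it observes about $S_j$ is the surrogate $g_j=\sum_{i\in S_j}h_i\mathbf{1}[v_i\ge p_i]$, and $\mathrm{ALG}^*\ge\mathbb{E}\max_jg_j$. We need prices for which $g_j$ carries above a level proportional to $M$ a constant fraction of what $T_j$ carries above $M$. This is a statement about a single set. Fix the constants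
\[
\tau=\frac1{48},\qquad\alpha=\frac{\tau}{32}=\frac1{1536},\qquad\sigma=\frac{\tau}{4e}=\frac1{192e},
\]
which we have not tried to optimize.

\begin{proposition}\label{prop:one}
Let $v_i\ge0$ $(i\in S)$ be finitely many independent random variables, $T=\sum_{i\in S}v_i$, $M>0$, and $\mathbb{E}T\le\sigma M$. Then there are prices such that $g=\sum_{i\in S}h_i\mathbf{1}[v_i\ge p_i]$ satisfies
\[
\mathbb{E}[g;\,g\ge\alpha M]\ge\alpha\,\mathbb{E}(T-M)^+ .
\]
\end{proposition}

The surrogates are combined as in Example~\ref{ex:single}.

\begin{lemma}\label{lem:combine}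
Let $g_1,\dots,g_k\ge0$ be independent, $a>0$, and $\sum_j\mathbb{E}[g_j;\,g_j\ge a]\ge a$. Then $\mathbb{E}\max_jg_j\ge a/2$.
\end{lemma}

\begin{proof}
If $\Pr(\max_jg_j\ge a)\ge\frac12$, the claim is immediate. Otherwise $\Pr(\max_jg_j<a)>\frac12$, and therefore $\Pr(g_{j'}<a\text{ for all }j'\ne j)>\frac12$ for every $j$. The events $E_j=\{g_j\ge a\text{ and }g_{j'}<a\text{ for all }j'\ne j\}$ are disjoint, so by independence
\[
\mathbb{E}\max_jg_j\ge\sum_j\mathbb{E}[g_j;E_j]=\sum_j\mathbb{E}[g_j;\,g_j\ge a]\,\Pr(g_{j'}<a\text{ for all }j'\ne j)\ge\frac a2 .\qedhere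
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disjoint} from Proposition~\ref{prop:one}]
If $\mathbb{E}T_j\ge\sigma M$ for some $j$, set all prices to $0$ and serve $S_j$; the expected welfare is at least $\sigma M\ge M/3072$. Otherwise apply Proposition~\ref{prop:one} to every $S_j$. Disjointness is used twice: the prices chosen for different sets do not conflict, and the resulting $g_j$ are independent. By \eqref{eq:M}, $\sum_j\mathbb{E}[g_j;\,g_j\ge\alpha M]\ge\alpha M$, so Lemma~\ref{lem:combine} gives $\mathrm{ALG}^*\ge\alpha M/2=M/3072$. In both cases \eqref{eq:M} yields $\rho\le2\cdot3072=6144$.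
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:color}]
Discard empty families. Let $\mathcal{F}_t\subseteq\mathcal{F}$ consist of all subsets of members of $\mathcal{S}_t$; its maximal sets are the members of $\mathcal{S}_t$. If $\mathrm{OPT}_t$ is the optimum over $\mathcal{F}_t$, then $\mathrm{OPT}\le\sum_t\mathrm{OPT}_t$, so $\mathbb{E}[\mathrm{OPT}_t]\ge\mathbb{E}[\mathrm{OPT}]/d$ for some $t$. An auction for $\mathcal{F}_t$ is an auction for $\mathcal{F}$, and Theorem~\ref{thm:disjoint} applies to $\mathcal{F}_t$. For the second claim, join two maximal sets by an edge if they meet; this graph has maximum degree at most $\Delta$, a greedy coloring uses at most $\Delta+1$ colors, and each color class consists of pairwise disjoint sets.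
\end{proof}

The rest of the section proves Proposition~\ref{prop:one}. Dividing values and prices by $M$, we assume $M=1$. Put $\eta=\mathbb{E}(T-1)^+$; if $\eta=0$ there is nothing to prove, so let $\eta>0$.

\subsection{Large values and small values}

The sum $T$ can exceed $1$ because of a few large values or because of many small ones. Let
\[
u_i=v_i\mathbf{1}[v_i<\alpha],\qquad U=\sum_{i\in S}u_i,\qquad B=T-U .
\]
Since $(x+y-1)^+\le(x-\frac12)^++(y-\frac12)^+$, we have $\mathbb{E}(B-\frac12)^+\ge\eta/2$ or $\mathbb{E}(U-\frac12)^+\ge\eta/2$.

The first case is settled as for single bidders. Set all prices to $\alpha$. Almost surely every accepting bidder has $h_i\ge\alpha$, so $g$ is either $0$ or at least $\alpha$, and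
\[
\mathbb{E}[g;\,g\ge\alpha]=\mathbb{E}g=\sum_i\mathbb{E}[v_i;\,v_i\ge\alpha]=\mathbb{E}B\ge\eta/2\ge\alpha\eta .
\]

From now on $\mathbb{E}(U-\frac12)^+\ge\eta/2>0$. Here $U$ has mean at most $\sigma$ and summands below $\alpha$, so $\{U>\frac12\}$ is a large deviation. The plan is to bound $\eta$ from above by an exponential moment with a parameter $\theta$, and to bound from below, in terms of the same $\theta$, the probability that $g$ reaches a smaller level.

\subsection{Tilting}

For $\theta\ge0$ let $\psi(\theta)=\log\mathbb{E}e^{\theta U}=\sum_i\log\mathbb{E}e^{\theta u_i}$, and let $\Pr_\theta$, $\mathbb{E}_\theta$ refer to the \emph{tilted} law, under which the $u_i$ are independent and the law of $u_i$ has density $e^{\theta u_i}/\mathbb{E}e^{\theta u_i}$ with respect to its original law. As $U$ is bounded, $\psi$ is smooth, $\psi'(\theta)=\mathbb{E}_\theta U$, and $\psi''(\theta)$ is the variance of $U$ under $\Pr_\theta$; so $\psi'$ is continuous and nondecreasing.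

We tilt only until the mean reaches the small level $\tau$, not $\frac12$. We have $\psi'(0)=\mathbb{E}U\le\sigma<\tau$. If $\psi'<\tau$ everywhere, then $\psi(\theta)\le\tau\theta$ for all $\theta$, which for large $\theta$ contradicts $\psi(\theta)\ge\theta/2+\log\Pr(U>\frac12)$, as $\Pr(U>\frac12)>0$. So there is $\theta>0$, fixed from now on, with
\[
\psi'(\theta)=\tau,\qquad\psi(\theta)=\int_0^\theta\psi'\le\tau\theta .
\]
The inequality $x\le e^{x-1}$ gives $z^+\le e^{\theta z}/(e\theta)$, hence
\begin{equation}\label{eq:eta}
\frac{\eta}{2}\le\mathbb{E}\big(U-\tfrac12\big)^+\le\frac{1}{e\theta}\,e^{\psi(\theta)-\theta/2}\le\frac1{e\theta}\,e^{-(1/2-\tau)\theta}.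
\end{equation}
It therefore suffices to make $g$ reach a level of order $\tau$ with probability at least a constant times $e^{-C\tau\theta}$, where $C\tau\le\frac12-\tau$. In view of Lemma~\ref{lem:entropy}, we have a budget of relative entropy of order $\tau\theta$.

Measure values in units of $1/\theta$: let $y_i=\theta u_i$ and $m_i=\mathbb{E}_\theta y_i$, so that $\sum_im_i=\tau\theta$. The budget is thus a constant multiple of $m_i$ for bidder $i$. The tilt multiplies the weight of a value $y\le1$ by at most $e$, so such values contribute under the tilt about what they contribute to the mean, which is small by hypothesis. Call $i$ \emph{good} if $m_i>0$ and $\mathbb{E}_\theta[y_i;\,y_i\le1]\le m_i/2$. If $i$ is not good, then, since $\mathbb{E}e^{y_i}\ge1$,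
\[
m_i\le2\,\mathbb{E}_\theta[y_i;\,y_i\le1]\le2\,\mathbb{E}[y_ie^{y_i};\,y_i\le1]\le2e\,\mathbb{E}y_i .
\]
Summing and using $\mathbb{E}U\le\sigma$, the bidders that are not good have $\sum m_i\le2e\sigma\theta=\tau\theta/2$. This, together with $\psi'(0)<\tau$, is where the hypothesis $\mathbb{E}T\le\sigma M$ enters. Hence
\begin{equation}\label{eq:good}
\frac{\tau\theta}2\le\sum_{i\text{ good}}m_i\le\tau\theta .
\end{equation}
In particular a good bidder exists. It has $y_i>1$ with positive probability, and $y_i<\alpha\theta$, so $\theta\ge1$. With $\frac12-\tau\ge5\tau$, \eqref{eq:eta} now gives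
\begin{equation}\label{eq:eta2}
\eta\le e^{-5\tau\theta}.
\end{equation}

\subsection{One price for all scales}

Under the tilt a good bidder may draw its contribution $m$ from many scales of $y$, and a price sees one of them. If the price corresponds to $y=t$ and is accepted with probability $q$, we collect $m/2$ on average by raising the acceptance probability to $\pi=m/(2t)$. By \eqref{eq:kl} this costs at most $\frac{m}{2t}\log(\pi/q)$, which is within the budget as soon as $\log(\pi/q)=O(t)$.

\begin{example}\label{ex:ladder}
Let $J\ge1$, $0<\delta\le1/J$, and let $y=2^j$ with probability $\delta2^{-j}e^{-2^j}$ for $j\in[J]$, and $y=0$ otherwise. Then $Z=\mathbb{E}e^y\le1+\delta\le2$. Under the tilt every scale contributes $\delta/Z$, and $m=J\delta/Z$. For the top price $t=2^J$ we have $q=\delta2^{-J}e^{-2^J}$ and $\pi=m/2^{J+1}$, so $1\le\pi/q\le\frac J2e^{2^J}$ and the cost is at most $\frac{m}{2^{J+1}}(2^J+\log\frac J2)\le m$: one price collects half of the contribution of all $J$ scales, within the budget. For the bottom price $t=2$ we have $q\le\delta e^{-2}$ and $\pi=m/4\ge J\delta/8$; since $(1-\pi)\log(1-\pi)\ge-\pi$,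 the cost is at least $\pi(\log(\pi/q)-1)\ge\frac m4\log\frac J3$, which exceeds any fixed multiple of $m$ when $J$ is large.
\end{example}

The loss caused by keeping one scale enters the cost only through its logarithm, and a scale $t$ can absorb a loss of $e^{O(t)}$. So the scale must not be selected by pigeonholing with equal weights, which may pick the bottom one, but with weights that decay geometrically.

\begin{lemma}\label{lem:scale}
Let $y\ge0$ be a bounded random variable, let $\Pr^*,\mathbb{E}^*$ refer to the law with density $e^y/\mathbb{E}e^y$, and suppose $m=\mathbb{E}^*y>0$ and $\mathbb{E}^*[y;\,y\le1]\le m/2$. Then there is $t\ge\max(1,m/2)$ with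
\[
\Pr(y>t)\ge\frac{m}{2t}\,e^{-5t}.
\]
\end{lemma}

\begin{proof}
Let $y_0=\max(1,m/2)$. Then $\mathbb{E}^*[y;\,y\le y_0]\le m/2$, by hypothesis if $y_0=1$ and because the integrand is at most $m/2$ if $y_0=m/2$. So $\mathbb{E}^*[y;\,y>y_0]\ge m/2$. The intervals $(2^jy_0,2^{j+1}y_0]$, $j\ge0$, partition $(y_0,\infty)$, and $\sum_{j\ge0}2^{-j-1}=1$. Hence for some $j$, with $t=2^jy_0$ and $I=\{t<y\le2t\}$, we have $\mathbb{E}^*[y;I]\ge2^{-j-1}m/2$, and so $\Pr^*(I)\ge2^{-j}m/(8t)$. Undoing the tilt,
\[
\Pr(I)=\mathbb{E}e^y\cdot\mathbb{E}^*[e^{-y};I]\ge e^{-2t}\,\Pr\nolimits^*(I)\ge\frac{m}{2t}\exp\big(-2t-\log4-j\log2\big).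
\]
Finally $\log4\le2\le2t$ because $t\ge1$, and $j\log2\le\log t\le t$ because $t\ge2^j$.
\end{proof}

\subsection{Change of measure}

Bidders that are not good get price $0$. For a good bidder $i$, the law of $y_i$ under $\Pr_\theta$ has density $e^{y_i}/\mathbb{E}e^{y_i}$, so Lemma~\ref{lem:scale} applies and gives $t_i$. Set
\[
p_i=\frac{t_i}{\theta},\qquad q_i=\Pr(v_i\ge p_i),\qquad\pi_i=\max\Big(q_i,\frac{m_i}{2t_i}\Big).
\]
If $y_i>t_i$, then $v_i=u_i>p_i$. This event has positive probability and $u_i<\alpha$, so $0<p_i<\alpha$ and $q_i\ge\frac{m_i}{2t_i}e^{-5t_i}>0$. Also $\pi_i\le1$ since $t_i\ge m_i/2$, and $\pi_ip_i\ge m_i/(2\theta)$. If $\pi_i=q_i$, then $\mathrm{kl}(\pi_i\|q_i)=0$; otherwise $\pi_i=m_i/(2t_i)$ and \eqref{eq:kl} gives $\mathrm{kl}(\pi_i\|q_i)\le\frac{m_i}{2t_i}\cdot5t_i=\frac52m_i$.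

Let $\mathbb{P}$ be the law of the acceptance indicators $\xi_i=\mathbf{1}[v_i\ge p_i]$ of the good bidders, and let $\mathbb{Q}$ be the law under which they are independent with means $\pi_i$. (If $q_i=1$ then $\pi_i=1$, so $\mathbb{Q}$ vanishes where $\mathbb{P}$ does.) By additivity and \eqref{eq:good}, $\mathrm{KL}(\mathbb{Q}\|\mathbb{P})\le\frac52\tau\theta$. Let $g^\circ=\sum_{i\text{ good}}p_i\xi_i$; then $g^\circ\le g$ because $h_i\ge p_i$. By \eqref{eq:good},
\[
G:=\mathbb{E}_{\mathbb{Q}}\,g^\circ\ge\sum_{i\text{ good}}\frac{m_i}{2\theta}\ge\frac\tau4,\qquad\mathrm{Var}_{\mathbb{Q}}(g^\circ)\le\sum_{i\text{ good}}p_i^2\pi_i\le\alpha G .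
\]
The truncation at $\alpha$ serves exactly this variance bound. By Chebyshev's inequality the event $A=\{g^\circ\ge G/2\}$ has $\mathbb{Q}(A^c)\le4\alpha/G\le16\alpha/\tau=\frac12$. On $A$ we have $g\ge\tau/8\ge\alpha$. Lemma~\ref{lem:entropy} and \eqref{eq:eta2} give
\[
\mathbb{E}[g;\,g\ge\alpha]\ge\frac\tau8\,\mathbb{P}(A)\ge\frac\tau8\cdot\frac14\,e^{-5\tau\theta}\ge\frac{\tau}{32}\,\eta=\alpha\eta .
\]
This completes the proof of Proposition~\ref{prop:one}, and with it of Theorem~\ref{thm:disjoint}.

\section{An instance with unbounded ratio}\label{sec:lower}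

\subsection{The idea}\label{sec:idea}

The values are $0$ and $x_1<\dots<x_r$, and $x_l$ has probability $q_l$. For each \emph{level} $l$ the constraint offers $a_l=1/x_l$ seats, so a level filled with bidders of value $x_l$ is worth $1$. The optimum will fill most levels and earn order $r$; an auction will fill a vanishing fraction of a typical level.

\emph{One level.} Take $K$ \emph{copies}, each consisting of $a$ disjoint \emph{blocks} of $b$ bidders, and allow the seats to be filled by one bidder from each block of a single copy. Say that a block is \emph{hit} if it contains a bidder with the value of this level, and let $bq=\varepsilon$ be small. Suppose for this computation that all blocks are independent. A block is hit with probability $1-(1-q)^b\ge\varepsilon/8$, so among $K=2(8/\varepsilon)^a$ copies one is completely hit with probability at least $1-e^{-2}$, and then the optimum fills the level. Now suppose that only a small part of the bidders is offered the price of this level, so that a block contains an accepting bidder with probability at most $\delta$. The probability that some copy has at least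 $\phi a$ such blocks is at most
\[
K\,2^a\,\delta^{\phi a}=2\big(16\,\delta^\phi/\varepsilon\big)^a,
\]
which tends to $0$ as $a\to\infty$ once $\phi>\log(16/\varepsilon)/\log(1/\delta)$. With $\varepsilon=1/\log r$ and $\delta$ of order $\varepsilon/\sqrt r$ the fraction that can be filled is $O(\log\log r/\log r)$.

\emph{Many levels.} If each level had its own bidders, offering them the price $x_l$ would fill the level whenever the optimum does. So all levels draw their blocks from the same population, where each bidder has one price, and fewer than $\sqrt r$ levels can be served by more than a $1/\sqrt r$ fraction of the bidders. Three leaks must be closed.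
\begin{itemize}
\item The prices are chosen after the constraint, so the auction can give the price $x_l$ to all bidders of a few copies of level $l$. We choose the copies at random and show that fewer than $s$ copies can be favored, where $\log s\le\varepsilon a_l/2$. So few copies fill only an $O(\varepsilon)$ fraction of the level. This is why $\varepsilon$ must tend to $0$, and it is the source of the factor $\log\log r$.
\item The seats of level $j$ can be given to bidders of a lower value. The ratio $x_{l+1}/x_l=r$ makes this worth at most $1/r$ per level.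
\item The seats of level $j$ can be given to bidders of a higher value $x_l$, which is worth up to $a_j/a_l=r^{l-j}$. We let $b_l$ grow so fast that $\log(b_l/b_j)$ exceeds this gain by a factor of order $r^2$, so that such bidders are too rare in the copies of level $j$.
\end{itemize}
The first item needs $\log n\ll\varepsilon a_r$ although $n>b_r$, and the third needs $\log b_r$ of order at least $r^{r+1}$. Both can hold because only the ratios of the $a_l$ are prescribed: we take $a_r=r^{r+4}$.

\subsection{The construction}

Let $r$ be a large integer; every largeness requirement below is on $r$ alone. For $l\in[r]$ put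
\begin{gather*}
\varepsilon=\frac1{\log r},\qquad L=\log\frac8\varepsilon+2,\qquad\kappa=r^2(L+1),\qquad b_l=\big\lceil e^{2\kappa r^l}\big\rceil,\qquad q_l=\frac{\varepsilon}{b_l},\\
a_l=r^{2r+4-l},\qquad x_l=\frac1{a_l},\qquad K_l=\big\lceil2(8/\varepsilon)^{a_l}\big\rceil,\\
n=\Big\lceil\frac{4a_1b_r^2}{\varepsilon}\Big\rceil,\qquad s=\big\lceil12n\sqrt r\,\big\rceil,\qquad\bar q_l=\sum_{j\ge l}q_j .
\end{gather*}
Note that $L=\log\log r+O(1)$, and that $4\varepsilon\le1$ for large $r$.

\begin{lemma}\label{lem:param}
For large $r$ and all $j,l\in[r]$:
\begin{itemize}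
\item[(P1)] $\log K_l\le a_lL\le a_lb_l/(6\sqrt r)$;
\item[(P2)] $\log(b_l/b_j)\ge\kappa r^l$ if $j<l$;
\item[(P3)] $\sum_{j\ge l}q_jx_j\le2q_lx_l$, $\ \bar q_l\le2q_l$, and $4q_1\le1$;
\item[(P4)] $\log s\le\varepsilon a_l/2$;
\item[(P5)] $n\ge a_lb_l$ and $nq_l\ge4a_lb_l\ge40$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) $K_l\le3(8/\varepsilon)^{a_l}$ and $\log3\le2a_l$; moreover $b_l\ge2\kappa\ge6\sqrt r\,L$.

(P2) As $b_j\le2e^{2\kappa r^{l-1}}$, we get $\log(b_l/b_j)\ge2\kappa r^l(1-1/r)-\log2\ge\kappa r^l$.

(P3) For $j>l$, (P2) gives $\frac{q_jx_j}{q_lx_l}=\frac{b_l}{b_j}r^{j-l}\le e^{-\kappa r^j}r^{j-l}\le2^{-(j-l)}$, because $\kappa r^j\ge j\log(2r)$. Summing over $j>l$ proves the first claim, and $\sum_{j>l}q_j\le\sum_{j>l}q_jx_j/x_l\le q_l$ proves the second. Finally $4q_1\le4\varepsilon\le1$.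

(P4) From $s\le13n\sqrt r$, $n\le5a_1b_r^2/\varepsilon$ and $b_r\le2e^{2\kappa r^r}$,
\[
\log s\le\log(260\sqrt r\log r)+(2r+3)\log r+4\kappa r^r\le5(L+1)r^{r+2},
\]
while $\varepsilon a_l/2\ge\varepsilon a_r/2=r^{r+4}/(2\log r)$, and $10(L+1)\log r\le r^2$ for large $r$.

(P5) $nq_l\ge4a_1b_r^2/b_l\ge4a_lb_l\ge40$, and $q_l\le1$.
\end{proof}

\emph{Values.} The bidders are $N=[n]$, and the values are i.i.d.\ with $\Pr(v_i=x_l)=q_l$ for $l\in[r]$ and $v_i=0$ otherwise. By (P3), $\bar q_1\le\frac12$, so this is a distribution supported on exactly $r+1$ points, and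
\begin{equation}\label{eq:cond}
\Pr(v_i\ge x_l)=\bar q_l\le2q_l,\qquad\mathbb{E}[v_i\mid v_i\ge x_l]\le\frac{2q_lx_l}{q_l}=2x_l,\qquad\mathbb{E}v_i\le2q_1x_1 .
\end{equation}

\emph{Constraint.} Independently for each level $l\in[r]$ and each copy $\gamma\in[K_l]$, and independently of the values, draw a uniformly random sequence of $a_lb_l$ distinct bidders, which is possible by (P5), and cut it into consecutive blocks $B_l(\gamma,1),\dots,B_l(\gamma,a_l)$ of size $b_l$. Let $N_l(\gamma)$ be the union of these blocks; it is a uniformly random subset of $N$ of size $a_lb_l$. Different copies may overlap. Write $\omega$ for the outcome of all these draws. A \emph{transversal of level $l$} is a set consisting of exactly one bidder from each block of one copy of level $l$; it has $a_l$ elements. Let $\mathcal{A}_l$ be the family of transversals of level $l$, and let $\mathcal{F}=\mathcal{F}_\omega$ consist of all subsets of the sets $A_1\cup\dots\cup A_r$ with $A_l\in\mathcal{A}_l$. This family is downward closed.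

\subsection{The optimum fills most levels}

\begin{lemma}\label{lem:opt}
With probability at least $\frac12$ over $\omega$, the instance has $\mathbb{E}_v[\mathrm{OPT}]\ge r/2$.
\end{lemma}

\begin{proof}
Let $W_l=\{i:v_i=x_l\}$ and $Y_l=\max_{A\in\mathcal{A}_l}|A\cap W_l|\le a_l$. Choose a maximizer $A_l$ for each $l$. The union of the $A_l$ is feasible and the sets $A_l\cap W_l$ are disjoint, so $\mathrm{OPT}\ge O:=\sum_lx_lY_l$, and $O\le r$.

We claim that $\Pr_{\omega,v}(Y_l=a_l)\ge\frac34$. The size of $W_l$ is binomial with mean $nq_l\ge40$ and variance at most $nq_l$, so by Chebyshev's inequality $|W_l|\ge nq_l/2$ with probability at least $1-4/(nq_l)\ge0.9$. Condition on values with $w=|W_l|\ge nq_l/2$; then $w\ge2a_lb_l$ by (P5), and the copies are still independent. Within a copy, whatever bidders have been drawn so far, at least $w-a_lb_l\ge w/2$ elements of $W_l$ remain among at most $n$ bidders, so the next draw misses $W_l$ with probability at most $1-\frac{w}{2n}\le e^{-q_l/4}$. Hence, given the earlier blocks, a block misses $W_l$ with probability at most $e^{-b_lq_l/4}=e^{-\varepsilon/4}$, and meets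 it with probability at least $\varepsilon/8$, since $1-e^{-z}\ge z/2$ on $[0,1]$. All blocks of a given copy meet $W_l$ with probability at least $(\varepsilon/8)^{a_l}$, and this fails for all copies with probability at most $\exp(-K_l(\varepsilon/8)^{a_l})\le e^{-2}$. If it holds for some copy, then $Y_l=a_l$. As $0.9(1-e^{-2})\ge\frac34$, the claim follows.

Thus $\mathbb{E}_\omega\mathbb{E}_vO\ge\frac34r$, while $\mathbb{E}_vO\le r$ for every $\omega$. If $a=\Pr_\omega(\mathbb{E}_vO\ge r/2)$, then $\frac34r\le ar+(1-a)\frac r2$, that is, $a\ge\frac12$.
\end{proof}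

\subsection{Few copies can be favored}

The set of bidders who are offered a given price is chosen with knowledge of $\omega$, so the next property must hold for all small sets at once. Call $P\subseteq N$ \emph{small} if $|P|\le n/\sqrt r$. A copy $\gamma$ of level $l$ is \emph{typical} for $P$ if $|N_l(\gamma)\cap P|\le2a_lb_l/\sqrt r$, and \emph{atypical} otherwise. Call $\omega$ \emph{spread} if for every level $l$ and every small $P$, fewer than $s$ copies of level $l$ are atypical for $P$.

\begin{lemma}\label{lem:spread}
With probability greater than $\frac12$, $\omega$ is spread.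
\end{lemma}

\begin{proof}
Fix $l$ and a small $P$, and put $\mu=a_lb_l/\sqrt r$. The mean of $|N_l(\gamma)\cap P|$ is $a_lb_l|P|/n\le\mu$, so by Lemma~\ref{lem:mgf}(ii) a copy is atypical with probability at most $e^{-\mu/3}$. The copies are independent, and $K_l\le e^{\mu/6}$ by (P1). The probability that at least $s$ copies are atypical is therefore at most
\[
\binom{K_l}{s}e^{-s\mu/3}\le\big(K_le^{-\mu/3}\big)^s\le e^{-s\mu/6}\le e^{-s/(6\sqrt r)}\le e^{-2n}.
\]
A union bound over the $r$ levels and at most $2^n$ sets $P$ shows that $\omega$ fails to be spread with probability at most $r2^ne^{-2n}$, which is less than $\frac12$ because $n\ge r$ is large.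
\end{proof}

\subsection{Every auction fills a vanishing fraction}

\begin{proposition}\label{prop:alg}
If $\omega$ is spread, then $\displaystyle\mathrm{ALG}^*\le5+2\sqrt r+\frac{(4L+12)\,r}{\log r}$.
\end{proposition}

\begin{proof}
Fix prices. With $x_0=0$, let $P_0=\{i:p_i=0\}$ and $P_l=\{i:x_{l-1}<p_i\le x_l\}$ for $l\in[r]$. These sets are disjoint and do not depend on the values. Bidders with $p_i>x_r$ never accept. A bidder in $P_l$, $l\ge1$, accepts if and only if $v_i\ge x_l$, and has $h_i\le2x_l$ by \eqref{eq:cond}. A bidder in $P_0$ has $h_i=\mathbb{E}v_i\le2q_1x_1$; feasible sets have at most $\sum_la_l\le2a_1$ elements, so the bidders of $P_0$ contribute at most $2a_1\cdot2q_1x_1=4q_1\le1$ to the maximum in \eqref{eq:value}. Let $V_l=\{i\in P_l:v_i\ge x_l\}$. Then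
\begin{equation}\label{eq:split}
W(p)\le1+2\,\mathbb{E}\max_{A_1\in\mathcal{A}_1,\dots,A_r\in\mathcal{A}_r}\ \sum_{j=1}^r\sum_{l=1}^rx_l\,|A_j\cap V_l| .
\end{equation}
The term $(j,l)$ counts seats of level $j$ given to bidders priced at level $l$. We bound the maximum of the double sum by the sum of the maxima of the following groups of terms.

\emph{Terms with $l<j$.} The sets $V_l$ are disjoint, so $\sum_{l<j}x_l|A_j\cap V_l|\le x_{j-1}a_j=1/r$ for every $j\ge2$ and every $A_j$. These terms total at most $1$.

\emph{Terms with $l>j$.} Here we ignore both the prices and the block structure: $\max_{A\in\mathcal{A}_j}|A\cap V_l|$ is at most the maximum over $\gamma\in[K_j]$ of $|\{i\in N_j(\gamma):v_i\ge x_l\}|$, a binomial variable with mean $\mu=a_jb_j\bar q_l$. Apply Lemma~\ref{lem:max} with $e^\theta=1/(b_j\bar q_l)$. Then $e^\theta\mu=a_j$, and $e^\theta\ge b_l/(2\varepsilon b_j)\ge b_l/b_j$ gives $\theta\ge\kappa r^l$ by (P2). With (P1),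
\[
x_l\,\mathbb{E}\max_{A\in\mathcal{A}_j}|A\cap V_l|\le\frac1{a_l}\cdot\frac{a_jL+a_j}{\kappa r^l}=\frac{r^{l-j}(L+1)}{r^2(L+1)\,r^l}\le\frac1{r^2}.
\]
There are fewer than $r^2$ such pairs, so these terms total at most $1$ in expectation.

\emph{Terms with $l=j$ and $P_l$ not small.} The $P_l$ are disjoint subsets of $[n]$, so there are fewer than $\sqrt r$ such levels. Each contributes at most $x_la_l=1$; this is where the cap on the number of seats is used. These terms total at most $\sqrt r$.

\emph{Terms with $l=j$ and $P_l$ small.} Let $Z_\gamma$ be the number of blocks of the copy $\gamma$ of level $l$ that meet $V_l$. A transversal takes one bidder per block, so $\max_{A\in\mathcal{A}_l}|A\cap V_l|=\max_\gamma Z_\gamma$. The blocks of one copy are disjoint, so $Z_\gamma$ is a sum of independent Bernoulli variables, and a block $B$ meets $V_l$ with probability at most $\bar q_l|B\cap P_l|$. Hence $\mathbb{E}Z_\gamma\le2q_l|N_l(\gamma)\cap P_l|$. We bound $\max_\gamma Z_\gamma$ by the sum of the maxima over the copies that are typical and atypical for $P_l$, an empty maximum being $0$.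

For a typical copy $\mathbb{E}Z_\gamma\le2q_l\cdot2a_lb_l/\sqrt r=4\varepsilon a_l/\sqrt r=:\mu$. Take $e^\theta=\sqrt r/(4\varepsilon)\ge\sqrt r$, so that $e^\theta\mu=a_l$ and $\theta\ge\frac12\log r$. Lemma~\ref{lem:max} and (P1) give
\[
\mathbb{E}\max_{\gamma\text{ typical}}Z_\gamma\le\frac{a_lL+a_l}{\theta}\le\frac{2(L+1)\,a_l}{\log r}.
\]
For an atypical copy we only know $\mathbb{E}Z_\gamma\le2q_la_lb_l=2\varepsilon a_l$, but there are fewer than $s$ of them because $\omega$ is spread. Lemma~\ref{lem:max} with $\theta=1$ and (P4) give
\[
\mathbb{E}\max_{\gamma\text{ atypical}}Z_\gamma\le\log s+2(e-1)\varepsilon a_l\le4\varepsilon a_l=\frac{4a_l}{\log r}.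
\]
After multiplication by $x_l=1/a_l$, each such level contributes at most $(2L+6)/\log r$.

Inserting the four bounds in \eqref{eq:split} gives $W(p)\le1+2\big(2+\sqrt r+(2L+6)r/\log r\big)$ for all prices $p$, and Lemma~\ref{lem:value} finishes the proof.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:lower}}

By Lemmas~\ref{lem:opt} and~\ref{lem:spread} there is an $\omega$ that is spread and has $\mathbb{E}[\mathrm{OPT}]\ge r/2$; fix it. Since $L=\log\log r+O(1)$, Proposition~\ref{prop:alg} gives $\mathrm{ALG}^*=O(r\log\log r/\log r)$, and hence $\rho\ge c\log r/\log\log r$ for an absolute constant $c>0$ and all large $r$.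

It remains to count the maximal feasible sets. Each is contained in a feasible set $A_1\cup\dots\cup A_r$ and so equals it. As $|\mathcal{A}_l|\le K_lb_l^{a_l}$ and $\log b_l\le2\kappa r^r+1$, (P1) gives
\[
\log k\le\sum_{l=1}^ra_l(L+\log b_l)\le ra_1\big(L+2\kappa r^r+1\big)\le3(L+1)\,r^{3r+6}\le r^{4r}
\]
for large $r$. Thus $\log\log k\le4r\log r$. By Proposition~\ref{prop:easy}, $k\ge\rho$, so $k\to\infty$ as $r\to\infty$, and $z=\log\log\log k$ satisfies $e\le z\le\log r+\log(4\log r)\le2\log r$ for large $r$. The function $z/\log z$ is increasing on $[e,\infty)$, so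
\[
\frac{z}{\log z}\le\frac{2\log r}{\log(2\log r)}\le\frac{2\log r}{\log\log r}\le\frac{2\rho}{c},
\]
which is the last claim with $c'=c/2$. \qed

\begin{remark}
By Corollary~\ref{cor:color}, the maximal feasible sets of these instances cannot be partitioned into fewer than $\rho/6144$ families of pairwise disjoint sets. Overlap between maximal sets is therefore not an artifact of the construction: every family of instances with unbounded ratio must have it to an unbounded degree.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FGGS}
Michal Feldman, Vasilis Gkatzelis, Nick Gravin, Daniel Schoepflin,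
\emph{Bayesian and Randomized Clock Auctions},
arXiv:2202.09291 (2022).

\bibitem{Hoe}
Hoeffding (1963).

\end{thebibliography}
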